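\title{Density of 1,2-inclusion graphs: \\ VC-dimension times clique number}

\begin{abstract}
The 1,2-inclusion graph of a finite set family joins two members whose symmetric difference has one or two elements. We prove that if the family has VC-dimension $d$ and the graph has clique number $\omega$, then the ratio of edges to vertices is at most $(2\omega-1)d$. The proof projects the family onto a random subset of the ground set, which turns pairs at distance two into edges of a 1-inclusion graph, and orients that graph with out-degrees at most $d$. A biased projection improves the bound to $\left(\frac12+O(\omega^{-1/4})\right)d\omega$ uniformly in $d$, and products of tree families show that the constant $\frac12$ is optimal for every $d\ge1$. The same method bounds the number of pairs at any fixed distance.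
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a finite set with $m$ elements and let $\mathcal S$ be a nonempty family of subsets of $X$. Identifying a set with its characteristic vector, we view $\mathcal S$ as a set of vertices of the hypercube $Q_m$; the distance between $S$ and $S'$ in $Q_m$ is $|S\triangle S'|$. A set $Y\subseteq X$ is \emph{shattered} by $\mathcal S$ if for every $Y'\subseteq Y$ there is $S\in\mathcal S$ with $S\cap Y=Y'$, that is, if the projection $S\mapsto S\cap Y$ maps $\mathcal S$ onto the whole cube $2^Y$. Subsets of shattered sets are shattered. The \emph{Vapnik--Chervonenkis dimension} $\operatorname{VC}(\mathcal S)$ is the largest size of a shattered set.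

The \emph{1-inclusion graph} $G_1(\mathcal S)$ is the subgraph of $Q_m$ induced by $\mathcal S$: two members are adjacent when $|S\triangle S'|=1$. The \emph{density} of a graph $(V,E)$ is $|E|/|V|$, half of the average degree. The density of $G_1(\mathcal S)$ is at most $m/2$, the density of $Q_m$, and the following theorem replaces the size of the ground set by the VC-dimension.

\begin{theorem}[Haussler--Littlestone--Warmuth]\label{thm:hlw}
The graph $G_1(\mathcal S)$ has at most $\operatorname{VC}(\mathcal S)\cdot|\mathcal S|$ edges.
\end{theorem}

The \emph{1,2-inclusion graph} $G_{1,2}(\mathcal S)=(V,E)$ has vertex set $V=\mathcal S$, and two members are adjacent when $|S\triangle S'|\in\{1,2\}$. It is the subgraph of the square $Q_m^2$ induced by $\mathcal S$. Throughout, $d=\operatorname{VC}(\mathcal S)$ and $\omega$ is the clique number of $G_{1,2}(\mathcal S)$, the largest number of pairwise adjacent vertices. Two examples show which parameters a density bound must involve.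

\begin{example}[singletons]\label{ex:singletons}
Let $m\ge2$ and $\mathcal S=\{\{x\}:x\in X\}$. Every point is shattered, and no pair is, because no member contains two points; so $d=1$. Any two members are at distance $2$, so $G_{1,2}(\mathcal S)$ is the complete graph $K_m$, with $\omega=m$ and density $(\omega-1)/2$. No bound in terms of $d$ alone is possible.
\end{example}

\begin{example}[doubled cube]\label{ex:cube}
Let $X=\{a_1,b_1,\dots,a_d,b_d\}$ and let $\mathcal S$ consist of all unions of pairs $\{a_t,b_t\}$. The set $\{a_1,\dots,a_d\}$ is shattered, and a shattered set cannot contain both $a_t$ and $b_t$, so the VC-dimension is $d$. Two members are adjacent when they differ in exactly one pair, so $G_{1,2}(\mathcal S)$ is a copy of $Q_d$, with $\omega=2$ and density $d/2$. No bound in terms of $\omega$ alone is possible.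
\end{example}

A bound of order $d\omega$ is the natural guess. A pair at distance $2$ is joined by a walk $S,\ S\triangle\{i\},\ S\triangle\{i,j\}$ in $Q_m$. Theorem~\ref{thm:hlw} suggests about $d$ choices for the first step. For the second step there are fewer than $\omega$ choices, because the members of $\mathcal S$ adjacent in $Q_m$ to the midpoint $S\triangle\{i\}$ form a clique. The following question comes from Chepoi, Labourel and Ratel~\cite{CLR}.

\medskip
\noindent\textbf{Question.} \emph{Is there an absolute constant $C$ such that $|E|/|V|\le C\,d\,\omega$ for every finite set $X$ and every nonempty family $\mathcal S\subseteq 2^X$?}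
\medskip

The answer is yes. To state the results, let $E_k$ be the set of unordered pairs $\{S,S'\}\subseteq\mathcal S$ with $|S\triangle S'|=k$, so that $E$ is the disjoint union of $E_1$ and $E_2$. For $w\subseteq X$, not necessarily in $\mathcal S$, put
\[
\Gamma(w)=\{S\in\mathcal S:|S\triangle w|=1\},\qquad D=\max_{w\subseteq X}|\Gamma(w)|,\qquad N=D-1 .
\]
Two members $w\triangle\{x\}$ and $w\triangle\{y\}$ of $\Gamma(w)$ differ exactly in $\{x,y\}$. Hence $\Gamma(w)$ is a clique of $G_{1,2}(\mathcal S)$, and
\begin{equation}\label{eq:Domega}
D\le\omega .
\end{equation}
If $X=\emptyset$, then $\mathcal S$ has one member, $d=0$, and there is nothing to prove; we assume $X\neq\emptyset$. Then $D\ge1$, since $S\in\Gamma(S\triangle\{x\})$ for $S\in\mathcal S$ and $x\in X$, and so $N\ge0$.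

\begin{theorem}\label{thm:main}
$|E|\le(2D-1)\,d\,|V|\le(2\omega-1)\,d\,|V|$. In particular, the Question has a positive answer with $C=2$.
\end{theorem}

\begin{corollary}\label{cor:chi}
The chromatic number of $G_{1,2}(\mathcal S)$ is at most $2(2\omega-1)d+1$.
\end{corollary}

The next two theorems determine the best constant in front of $d\omega$ as $\omega\to\infty$.

\begin{theorem}\label{thm:upper}
If $N\ge1$, then $|E_2|\le\frac{dN}{2}\left(1+18N^{-1/4}\right)|V|$. Consequently, every family satisfies
\[
\frac{|E|}{|V|}\le d\left(\frac{\omega+1}{2}+9(\omega-1)^{3/4}\right).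
\]
\end{theorem}

\begin{theorem}\label{thm:lower}
\begin{enumerate}
\item[(a)] For all $d\ge1$ and $\omega\ge2$ there are families with VC-dimension $d$, clique number $\omega$, and $|E|/|V|$ arbitrarily close to $d\omega/2$.
\item[(b)] For $d=1$ and each $\omega\ge3$ there are families with VC-dimension $1$, clique number $\omega$, and $|E|/|V|$ arbitrarily close to $(\omega+1)/2$.
\item[(c)] Let $c(d,\omega)$ be the supremum of $|E|/|V|$ over families with VC-dimension $d$ and clique number $\omega\ge2$. Then $c(d,\omega)=\left(\frac12+O(\omega^{-1/4})\right)d\omega$ uniformly in $d\ge1$.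
\end{enumerate}
\end{theorem}

Finally, the method applies to every distance.

\begin{theorem}\label{thm:k}
For $k\ge2$ let $D_{k-1}=\max_{w\subseteq X}|\{S\in\mathcal S:|S\triangle w|=k-1\}|$. Then
\[
|E_k|\le\left(\frac{k}{k-1}\right)^{k-1}d\,D_{k-1}\,|V|\le e\,d\,D_{k-1}\,|V| .
\]
\end{theorem}

Section~\ref{sec:orient} turns Theorem~\ref{thm:hlw} into a bound at every vertex. Section~\ref{sec:split} proves Theorem~\ref{thm:main}, Corollary~\ref{cor:chi} and Theorem~\ref{thm:k}; Section~\ref{sec:sharp} proves Theorem~\ref{thm:upper}; Section~\ref{sec:trees} proves Theorem~\ref{thm:lower}.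

\section{Traces and orientations}\label{sec:orient}

For $A\subseteq X$ the \emph{trace} of $\mathcal S$ on $A$ is the family $\mathcal S_A=\{S\cap A:S\in\mathcal S\}$ on the ground set $A$. For $Y\subseteq A$ we have $(S\cap A)\cap Y=S\cap Y$, so a set shattered by $\mathcal S_A$ is shattered by $\mathcal S$. Passing to a subfamily also creates no new shattered sets. Thus neither operation increases the VC-dimension. Since everything below rests on Theorem~\ref{thm:hlw}, we include a short proof.

\begin{proof}[Proof of Theorem~\ref{thm:hlw}]
Write $e_1(\cdot)$ for the number of edges of the 1-inclusion graph, and use induction on $|X|$. For $X=\emptyset$ there are no edges. Otherwise fix $x\in X$, put $X'=X\setminus\{x\}$, and let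
\[
\mathcal S'=\mathcal S_{X'},\qquad \mathcal S''=\{T\subseteq X': T\in\mathcal S\text{ and }T\cup\{x\}\in\mathcal S\}.
\]
A set in $\mathcal S'$ is the trace of two members of $\mathcal S$ if it lies in $\mathcal S''$ and of one member otherwise, so $|\mathcal S|=|\mathcal S'|+|\mathcal S''|$. We have $\operatorname{VC}(\mathcal S')\le d$. If $\mathcal S''$ shatters $Y$, then $\mathcal S$ shatters $Y\cup\{x\}$, so $\mathcal S''$ is empty or has VC-dimension at most $d-1$. The edges of $G_1(\mathcal S)$ whose ends differ in $x$ number $|\mathcal S''|$. Every other edge projects to an edge $\{T,T'\}$ of $G_1(\mathcal S')$. Only $\{T,T'\}$ and $\{T\cup\{x\},T'\cup\{x\}\}$ can project there, and both are present only if $T,T'\in\mathcal S''$. Therefore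
\[
e_1(\mathcal S)\le|\mathcal S''|+e_1(\mathcal S')+e_1(\mathcal S'')\le|\mathcal S''|+d|\mathcal S'|+(d-1)|\mathcal S''|=d|\mathcal S| .\qedhere
\]
\end{proof}

Theorem~\ref{thm:hlw} bounds an average over the vertices. We will apply it to $\mathcal S_A$ but count over $\mathcal S$, so that each trace is weighted by the number of members projecting to it. These weights can be very uneven, and an average bound does not survive the weighting. We need a bound that holds at every vertex. Degrees are not bounded by $d$ (the family consisting of $\emptyset$ and all singletons has $d=1$, and $\emptyset$ has degree $m$), but out-degrees in a suitable orientation are. The tool is Hall's theorem: a bipartite graph with parts $L$ and $R$ has a matching covering $L$ if every $F\subseteq L$ has at least $|F|$ neighbors in $R$.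

\begin{lemma}\label{lem:orient}
For every $A\subseteq X$, the graph $G_1(\mathcal S_A)$ has an orientation in which every vertex has out-degree at most $d$.
\end{lemma}

\begin{proof}
Let $L$ be the edge set of $G_1(\mathcal S_A)$, let $R$ consist of $d$ copies of each vertex, and join an edge to all copies of its two endpoints. Let $F\subseteq L$ be nonempty and let $\mathcal U\subseteq\mathcal S_A$ be the set of endpoints of edges in $F$. Then $F$ has exactly $d|\mathcal U|$ neighbors in $R$. All edges of $F$ lie in $G_1(\mathcal U)$, and $\operatorname{VC}(\mathcal U)\le d$, so $|F|\le d|\mathcal U|$ by Theorem~\ref{thm:hlw}. Hall's theorem gives a matching covering $L$. Orient each edge out of the endpoint to a copy of which it is matched. A vertex has $d$ copies, each matched at most once.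
\end{proof}

Fix such an orientation for each $A\subseteq X$, once and for all. For $S\in\mathcal S$ let $O_A(S)$ be the set of $i\in A$ such that $(S\cap A)\triangle\{i\}\in\mathcal S_A$ and the edge between $S\cap A$ and $(S\cap A)\triangle\{i\}$ is oriented out of $S\cap A$. Each member inherits the outgoing directions of its trace, so
\begin{equation}\label{eq:O}
|O_A(S)|\le d\qquad\text{for all }S\in\mathcal S\text{ and }A\subseteq X .
\end{equation}

\section{Random projections}\label{sec:split}

\subsection{Pairs at distance two}

For $S\in\mathcal S$ and $i\in X$, the possible second steps of a walk that starts at $S$ in direction $i$ form the set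
\[
P(S,i)=\{j\in X\setminus\{i\}:S\triangle\{i,j\}\in\mathcal S\}.
\]
The set $S$ and the sets $S\triangle\{i,j\}$ with $j\in P(S,i)$ are distinct members of $\Gamma(S\triangle\{i\})$. Hence
\begin{equation}\label{eq:P}
|P(S,i)|\le D-1=N .
\end{equation}
A pair $\{S,S'\}\in E_2$ with $S\triangle S'=\{i,j\}$ contributes $j$ to $P(S,i)$ and to $P(S',i)$, and $i$ to $P(S,j)$ and to $P(S',j)$. Every element of every $P(S,i)$ arises in this way from exactly one pair, so
\begin{equation}\label{eq:four}
\sum_{S\in\mathcal S}\sum_{i\in X}|P(S,i)|=4|E_2| .
\end{equation}
Together, \eqref{eq:P} and \eqref{eq:four} give $|E_2|\le\frac14mN|V|$. The task is to replace the $m$ choices of the first step $i$ by $d$ choices.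

The difficulty is that the midpoint $S\triangle\{i\}$ need not belong to $\mathcal S$, so the first step is not an edge of $G_1(\mathcal S)$. In Examples~\ref{ex:singletons} and~\ref{ex:cube} the graph $G_1(\mathcal S)$ has no edges at all. Projection repairs this: if $S\triangle S'=\{i,j\}$ with $i\in A$ and $j\notin A$, then the traces of $S$ and $S'$ on $A$ differ exactly in $i$, so they are adjacent in $G_1(\mathcal S_A)$, and the VC-dimension has not grown. Given $A\subseteq X$, put $B=X\setminus A$. A pair in $E_2$ is a \emph{cross pair} for $A$ if its symmetric difference has one element in $A$ and one in $B$. Let $e(A)$ be the number of cross pairs.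

\begin{example}\label{ex:four}
Take the singletons on $X=\{1,2,3,4\}$, so $d=1$, $D=|\Gamma(\emptyset)|=4$, $N=3$. Let $A=\{1,2\}$ and $B=\{3,4\}$. Four of the six pairs are cross pairs, namely $\{\{i\},\{j\}\}$ with $i\in A$ and $j\in B$. The traces are $\{1\}$, $\{2\}$ and $\emptyset$, the last one coming from both $\{3\}$ and $\{4\}$, and $G_1(\mathcal S_A)$ is the path $\{1\},\emptyset,\{2\}$. Orient both edges toward $\emptyset$. Then $O_A(\{1\})=\{1\}$, $O_A(\{2\})=\{2\}$ and $O_A(\{3\})=O_A(\{4\})=\emptyset$. Charge each cross pair to the member whose trace is the tail of the projected edge. The member $\{1\}$ is charged for its pairs with $\{3\}$ and $\{4\}$: it has one outgoing direction $i=1$, and then the second steps $j\in P(\{1\},1)\cap B=\{2,3,4\}\cap B=\{3,4\}$. The member $\{2\}$ is charged for its pairs with $\{3\}$ and $\{4\}$, and the members $\{3\}$, $\{4\}$ are charged nothing.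
\end{example}

The same charging works in general.

\begin{lemma}\label{lem:cross}
For every $A\subseteq X$,
\[
e(A)\le\sum_{S\in\mathcal S}\ \sum_{i\in O_A(S)}|P(S,i)\cap B| .
\]
\end{lemma}

\begin{proof}
Let $\{S,S'\}$ be a cross pair with $S\triangle S'=\{i,j\}$, $i\in A$, $j\in B$. The traces $S\cap A$ and $S'\cap A$ form an edge of $G_1(\mathcal S_A)$. Name the two members so that $S\cap A$ is the tail of this edge. Then $i\in O_A(S)$ and $j\in P(S,i)\cap B$, so $(S,i,j)$ is one of the triples counted on the right. The triple determines the pair, since $S'=S\triangle\{i,j\}$.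
\end{proof}

It remains to choose $A$ so that a fixed proportion of $E_2$ consists of cross pairs, and a random $A$ does this. If each element of $X$ is put into $B$ independently with probability $q$, a given pair in $E_2$ is a cross pair with probability $2q(1-q)$, so
\begin{equation}\label{eq:expect}
\mathbb E\,e(A)=2q(1-q)|E_2| .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:cross}, \eqref{eq:O} and \eqref{eq:P}, $e(A)\le dN|V|$ for every $A$. Taking $q=\frac12$ in \eqref{eq:expect} gives $\frac12|E_2|\le dN|V|$, that is,
\begin{equation}\label{eq:E2}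
|E_2|\le 2dN|V| .
\end{equation}
Theorem~\ref{thm:hlw} gives $|E_1|\le d|V|$. Adding, $|E|\le(2N+1)d|V|=(2D-1)d|V|$, and $D\le\omega$ by \eqref{eq:Domega}.
\end{proof}

In the bound for $|E_2|$, the VC-dimension enters only through \eqref{eq:O}, which counts first steps, and the clique number only through \eqref{eq:P}, which counts second steps.

\begin{proof}[Proof of Corollary~\ref{cor:chi}]
Put $\kappa=2(2\omega-1)d$. An induced subgraph of $G_{1,2}(\mathcal S)$ is $G_{1,2}(\mathcal U)$ for a nonempty subfamily $\mathcal U$, which has VC-dimension at most $d$ and clique number at most $\omega$. By Theorem~\ref{thm:main} its average degree is at most $\kappa$, so it has a vertex of degree at most $\kappa$. Remove such vertices one at a time, and color them greedily in the reverse order. Each vertex has at most $\kappa$ previously colored neighbors, so $\kappa+1$ colors suffice.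
\end{proof}

\subsection{Pairs at distance $k$}

A pair at distance $k$ projects to an edge of $G_1(\mathcal S_A)$ when exactly one of its $k$ differing elements lies in $A$. If elements enter $A$ with probability $p$, this happens with probability $kp(1-p)^{k-1}$. The derivative in $p$ is $k(1-p)^{k-2}(1-kp)$, so the best choice is $p=1/k$.

\begin{proof}[Proof of Theorem~\ref{thm:k}]
For $A\subseteq X$ let $e_k(A)$ be the number of pairs $\{S,S'\}\in E_k$ such that $(S\triangle S')\cap A$ is a single element $i$. The traces of such a pair form an edge of $G_1(\mathcal S_A)$; name the members so that $S\cap A$ is the tail. Then $i\in O_A(S)$, which leaves at most $d$ choices for $i$ once $S$ is given. Since $i\in S\triangle S'$, the set $S'$ is at distance $k-1$ from $w=S\triangle\{i\}$, which leaves at most $D_{k-1}$ choices for $S'$. So $e_k(A)\le dD_{k-1}|V|$ for every $A$. Let $A$ contain each element independently with probability $1/k$. Then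
\[
\mathbb E\,e_k(A)=k\cdot\frac1k\left(1-\frac1k\right)^{k-1}|E_k|=\left(\frac{k-1}{k}\right)^{k-1}|E_k| ,
\]
which gives the first inequality. The second follows from $\left(1+\frac1{k-1}\right)^{k-1}\le e$.
\end{proof}

For $k=2$ we have $D_1=D$, and the theorem gives $|E_2|\le2dD|V|$. The bound \eqref{eq:E2} saves one unit because $S$ itself lies in $\Gamma(S\triangle\{i\})$ and is not a candidate for $S'$.

\section{The constant one half}\label{sec:sharp}

For the singletons on $m$ points, $N=m-1$ and $|E_2|/|V|=N/2$, while \eqref{eq:E2} gives $2N$. To locate the lost factor $4$, let $|A|=a\ge1$ and $|B|=b\ge1$, and orient all edges of $G_1(\mathcal S_A)$ toward $\emptyset$ as in Example~\ref{ex:four}. The sum in Lemma~\ref{lem:cross} equals $ab$, and we bounded it by $m(m-1)$. For $a=b=m/2$ a factor $2$ is lost because only $a$ of the $m$ members have an outgoing direction, and another factor of about $2$ because $|P(S,i)\cap B|=b$ was replaced by $N$.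

This suggests taking $B$ sparse and using that $|P(S,i)\cap B|$ is typically at most about $qN$. If we could use $qN$ in place of $N$, then \eqref{eq:expect} would give $2q(1-q)|E_2|\le dqN|V|$, that is, $|E_2|\le\frac{dN}{2(1-q)}|V|$, and the factor $\frac1{2(1-q)}$ tends to $\frac12$ as $q\to0$. The obstacle is that $O_A(S)$ depends on the random set, and nothing prevents it from selecting exactly those directions $i$ for which $P(S,i)\cap B$ is unusually large. We therefore truncate at a level $T$ slightly above $qN$. Terms below $T$ contribute at most $dT$ per member, whatever the orientation. For terms above $T$ we forget the orientation and sum over all $i\in X$. Bounding this sum term by term would bring back the factor $m$; instead, \eqref{eq:four} shows that its expectation is a small multiple of $q|E_2|$, which is absorbed into the left side.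

We use Chebyshev's inequality $\Pr(|Z-\mathbb EZ|\ge s)\le\operatorname{Var}(Z)/s^2$, and the fact that a binomial variable $\operatorname{Bin}(n,q)$ has mean $nq$ and variance $nq(1-q)$.

\begin{lemma}\label{lem:trunc}
Let $N\ge1$, $0<q<1$ and $s>0$. Then
\[
\left(1-q-\frac{2qN}{s^2}\right)|E_2|\le\frac{dN}{2}\left(1+\frac{1+s}{qN}\right)|V| .
\]
\end{lemma}

\begin{proof}
Let $B$ contain each element of $X$ independently with probability $q$, and let $A=X\setminus B$. Put $T=1+qN+s$, $\delta=qN/s^2$ and $n_B(S,i)=|P(S,i)\cap B|$. Every $n\ge0$ satisfies $n\le T+n\mathbf 1_{n>T}$. Inserting this in Lemma~\ref{lem:cross}, using \eqref{eq:O} for the first part and enlarging $O_A(S)$ to $X$ in the second, we get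
\begin{equation}\label{eq:trunc}
e(A)\le dT|V|+\sum_{S\in\mathcal S}\sum_{i\in X}n_B(S,i)\,\mathbf 1_{n_B(S,i)>T}.
\end{equation}
The index set of the last sum is now deterministic.

Fix $S$ and $i$, and write $P=P(S,i)$ and $n_B=n_B(S,i)$. We claim that
\begin{equation}\label{eq:tail}
\mathbb E\left[n_B\mathbf 1_{n_B>T}\right]\le q\delta|P| .
\end{equation}
For $P=\emptyset$ both sides vanish. Otherwise, for $j\in P$ let $Z_j=|(P\setminus\{j\})\cap B|$. When $j\in B$ we have $n_B=1+Z_j$, so
\[
n_B\mathbf 1_{n_B>T}=\sum_{j\in P}\mathbf 1_{j\in B}\,\mathbf 1_{Z_j>qN+s}.
\]
The variable $Z_j$ is independent of the event $j\in B$ and has distribution $\operatorname{Bin}(|P|-1,q)$. By \eqref{eq:P} its mean and its variance are at most $qN$. The event $Z_j>qN+s$ implies $Z_j-\mathbb EZ_j>s$, so it has probability at most $qN/s^2=\delta$. Each of the $|P|$ terms thus has expectation at most $q\delta$, which proves \eqref{eq:tail}.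

Take expectations in \eqref{eq:trunc}. By \eqref{eq:expect}, \eqref{eq:tail} and \eqref{eq:four},
\[
2q(1-q)|E_2|\le dT|V|+4q\delta|E_2| .
\]
Divide by $2q$, move the last term to the left, and write $\frac{T}{2q}=\frac N2\cdot\frac{T}{qN}=\frac N2\left(1+\frac{1+s}{qN}\right)$.
\end{proof}

Three error terms compete in Lemma~\ref{lem:trunc}: $q$, $qN/s^2$ and $s/(qN)$. The first two are equal when $s=N^{1/2}$, and then the third equals $q$ when $q=N^{-1/4}$.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $N\ge1$ and $\varepsilon=N^{-1/4}$. If $\varepsilon\ge\frac16$, then $1+18\varepsilon\ge4$, and \eqref{eq:E2} gives $|E_2|\le\frac{dN}2\cdot4\,|V|\le\frac{dN}2(1+18\varepsilon)|V|$.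

Let $\varepsilon<\frac16$ and apply Lemma~\ref{lem:trunc} with $q=\varepsilon$ and $s=N^{1/2}$. Then $qN=N^{3/4}$, so $qN/s^2=\varepsilon$ and
\[
1-q-\frac{2qN}{s^2}=1-3\varepsilon>\frac12,\qquad \frac{1+s}{qN}=N^{-3/4}+N^{-1/4}\le2\varepsilon .
\]
Moreover $(1+10\varepsilon)(1-3\varepsilon)-(1+2\varepsilon)=5\varepsilon(1-6\varepsilon)\ge0$. Therefore
\[
|E_2|\le\frac{dN}2\cdot\frac{1+2\varepsilon}{1-3\varepsilon}\,|V|\le\frac{dN}2(1+10\varepsilon)|V|\le\frac{dN}2(1+18\varepsilon)|V| .
\]
This proves the first claim.

Adding $|E_1|\le d|V|$ gives $|E|/|V|\le d\left(1+\frac N2+9N^{3/4}\right)$ for $N\ge1$. The same holds for $N=0$, because then all sets $P(S,i)$ are empty by \eqref{eq:P} and $E_2=\emptyset$ by \eqref{eq:four}. The bound is increasing in $N$, and $N\le\omega-1$ by \eqref{eq:Domega}. Substituting $N=\omega-1$ gives the second claim.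
\end{proof}

\section{Tree families and their products}\label{sec:trees}

The singletons have $d=1$ and density $(\omega-1)/2$. To reach $d\omega/2$ we make two changes. First, we glue many cliques $K_\omega$ in a chain, consecutive ones sharing a vertex. Each new clique then brings $\binom\omega2$ edges and only $\omega-1$ vertices, a ratio of $\omega/2$. Trees realize such chains with VC-dimension $1$. Second, we take products, in which both the VC-dimension and the density add up.

\subsection{Tree families}

Let $\mathcal T$ be a finite tree with edge set $X$ and a root $r$. Identify each vertex with the set of edges on its path to $r$. A \emph{tree family} is a nonempty set of vertices of $\mathcal T$, viewed in this way as a family of subsets of $X$. Let $\operatorname{dist}$ denote the distance in $\mathcal T$.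

\begin{lemma}\label{lem:tree}
Let $\mathcal F$ be a tree family.
\begin{enumerate}
\item[(i)] $|u\triangle v|=\operatorname{dist}(u,v)$ for all vertices $u,v$.
\item[(ii)] If $|\mathcal F|\ge2$, then $\operatorname{VC}(\mathcal F)=1$.
\item[(iii)] If a clique of $G_{1,2}(\mathcal F)$ contains vertices $a,b$ at distance $2$ with common neighbor $c$ in $\mathcal T$, then every vertex of the clique is at distance at most $1$ from $c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The paths from $r$ to $u$ and to $v$ share an initial segment and are edge-disjoint afterwards. The edges outside the shared segment form the path from $u$ to $v$.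

(ii) Let $f,g$ be two edges of $\mathcal T$. Deleting them leaves three components. The endpoints of any other edge $h$ differ, as sets, only in $h$, so the trace on $\{f,g\}$ is constant on each component. At most three of the four traces occur, so no pair is shattered, and hence no larger set. Two distinct members differ in some element, and that element is shattered.

(iii) Let $z\ne a,b$ belong to the clique, so $\operatorname{dist}(z,a)\le2$ and $\operatorname{dist}(z,b)\le2$ by (i). Consider the vertex of the path $a,c,b$ nearest to $z$; the paths from $z$ to $a$, $c$ and $b$ all pass through it. If it were $a$, then $\operatorname{dist}(z,b)=\operatorname{dist}(z,a)+2>2$; exchanging $a$ and $b$ excludes $b$. So it is $c$, and $\operatorname{dist}(z,c)=\operatorname{dist}(z,a)-1\le1$.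
\end{proof}

\subsection{Products}

For a family $\mathcal F$ on $X_0$ and $d\ge1$, let $\mathcal F^d$ be the family on $d$ disjoint copies $X_1,\dots,X_d$ of $X_0$ whose members are the unions $F_1\cup\dots\cup F_d$, with $F_t$ a member of the copy of $\mathcal F$ on $X_t$. The $d$-th \emph{Cartesian power} of a graph $H$ has the $d$-tuples of vertices of $H$ as vertices, two tuples being adjacent if they differ in exactly one coordinate and are adjacent in $H$ there.

\begin{lemma}\label{lem:product}
Suppose that $|F\triangle F'|$ is even for all $F,F'\in\mathcal F$, and let $H=G_{1,2}(\mathcal F)$. Then $\operatorname{VC}(\mathcal F^d)=d\operatorname{VC}(\mathcal F)$, the graph $G_{1,2}(\mathcal F^d)$ has the same clique number as $H$, and its density is $d$ times the density of $H$.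
\end{lemma}

\begin{proof}
Let $Y$ be a subset of the ground set and $Y_t=Y\cap X_t$. If each $Y_t$ is shattered by the copy of $\mathcal F$, then $Y$ is shattered by $\mathcal F^d$, since the $F_t$ can be chosen independently. Conversely, if $Y$ is shattered, so is each $Y_t$, and the traces of $\mathcal F^d$ on $Y_t$ are those of the $t$-th copy of $\mathcal F$. This gives the VC-dimension.

The distance of two members of $\mathcal F^d$ is the sum of the distances in the factors, and each nonzero summand is at least $2$. So two members are adjacent exactly when they differ in one factor, at distance $2$ there: $G_{1,2}(\mathcal F^d)$ is the $d$-th Cartesian power of $H$. Let $u$ be a vertex of a clique. If $v,v'$ in the clique differed from $u$ in distinct coordinates, then $v$ and $v'$ would differ in two coordinates and would not be adjacent. Hence all vertices of the clique agree with $u$ outside one coordinate, and the clique lies in a copy of $H$. Finally, an edge is given by a coordinate, an edge of $H$ there, and arbitrary vertices in the other coordinates. So there are $d\,|E(H)|\,|\mathcal F|^{d-1}$ edges on $|\mathcal F|^d$ vertices.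
\end{proof}

The parity hypothesis cannot be dropped: for $\mathcal F=\{\emptyset,\{x\}\}$ the graph $H$ is $K_2$, while $G_{1,2}(\mathcal F^2)=Q_2^2$ is $K_4$.

\subsection{Proof of Theorem~\ref{thm:lower}}

(a) Let $\omega\ge2$ and $k\ge1$. Take the path $s_0,w_1,s_1,w_2,\dots,w_k,s_k$, attach $\omega-2$ leaves to each $w_t$, and let $\mathcal F$ consist of all vertices except $w_1,\dots,w_k$ (Figure~\ref{fig:chain}). Then
\[
|\mathcal F|=(k+1)+k(\omega-2)=k(\omega-1)+1\ge2,
\]
and $\operatorname{VC}(\mathcal F)=1$ by Lemma~\ref{lem:tree}(ii). Every edge of the tree joins some $w_t$ to a member of $\mathcal F$, so $\mathcal F$ is a side of the bipartition and all distances in $\mathcal F$ are even. Two members are at distance $2$ exactly when they have a common neighbor $w_t$, which is unique in a tree. Each $w_t$ has degree $\omega$, so $G_{1,2}(\mathcal F)$ has $k\binom\omega2$ edges. The neighbors of $w_1$ form a clique of size $\omega$. A clique with at least two vertices contains a pair at distance $2$, so by Lemma~\ref{lem:tree}(iii) it lies among the $\omega$ neighbors of some $w_t$, as $w_t\notin\mathcal F$. The clique number is therefore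 $\omega$. By Lemma~\ref{lem:product}, $\mathcal S=\mathcal F^d$ has VC-dimension $d$, clique number $\omega$, and density
\[
\frac{|E|}{|V|}=d\cdot\frac{k\binom\omega2}{k(\omega-1)+1}\ \longrightarrow\ \frac{d\omega}2\qquad(k\to\infty).
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0)--(6,0);
\foreach \x/\n in {1/1,3/2,5/3}{
  \draw (\x,0)--(\x-0.4,0.9);
  \draw (\x,0)--(\x+0.4,0.9);
  \fill (\x-0.4,0.9) circle (2.4pt);
  \fill (\x+0.4,0.9) circle (2.4pt);
  \filldraw[fill=white] (\x,0) circle (2.4pt);
  \node[below=3pt] at (\x,0) {$w_{\n}$};
}
\foreach \x/\n in {0/0,2/1,4/2,6/3}{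
  \fill (\x,0) circle (2.4pt);
  \node[below=3pt] at (\x,0) {$s_{\n}$};
}
\end{tikzpicture}
\caption{The tree family of VC-dimension $1$ used for $\omega=4$ and $k=3$. Its members are the $10$ filled vertices. Two of them are adjacent in the 1,2-inclusion graph exactly when they have a common unfilled neighbor, so this graph is a chain of three copies of $K_4$, glued at $s_1$ and $s_2$, with $18$ edges.}
\label{fig:chain}
\end{figure}

(b) For $d=1$ no product is taken, parity is not needed, and edges at distance $1$ can be added. Let $\omega\ge3$ and $\Delta=\omega-1\ge2$. Take a path on $k$ vertices, the spine, and attach leaves so that every spine vertex has degree $\Delta$. Let $\mathcal S$ consist of all vertices of this caterpillar; it has VC-dimension $1$ by Lemma~\ref{lem:tree}(ii). If there are $\ell$ leaves, the degree sum gives $k\Delta+\ell=2(k+\ell-1)$, so $\ell=k(\Delta-2)+2$ and $|V|=k(\Delta-1)+2$. We have $|E_1|=|V|-1$. A pair at distance $2$ is a pair of neighbors of a unique spine vertex, so $|E_2|=k\binom\Delta2$. A spine vertex with its neighbors forms a clique of size $\Delta+1\ge3$. A clique with at least three vertices contains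 a pair at distance $2$, since a tree has no triangle, so by Lemma~\ref{lem:tree}(iii) it has at most $\Delta+1$ vertices. The clique number is $\Delta+1=\omega$, and
\[
\frac{|E|}{|V|}=\frac{|V|-1}{|V|}+\frac{k\binom\Delta2}{k(\Delta-1)+2}\ \longrightarrow\ 1+\frac\Delta2=\frac{\omega+1}2\qquad(k\to\infty).
\]

(c) By (a) and Theorem~\ref{thm:upper}, for all $d\ge1$ and $\omega\ge2$,
\[
\frac{d\omega}2\le c(d,\omega)\le d\left(\frac{\omega+1}2+9\omega^{3/4}\right).
\]
Dividing by $d\omega$ gives $0\le\frac{c(d,\omega)}{d\omega}-\frac12\le\frac1{2\omega}+9\omega^{-1/4}\le10\,\omega^{-1/4}$, a bound independent of $d$. \qed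

\begin{remark}
The case $\omega=1$ is excluded because then $E=\emptyset$. Part (b) shows that $d\omega/2$ itself is not an upper bound for the density, and for $d=1$ it matches the term $(\omega+1)/2$ in Theorem~\ref{thm:upper}.
\end{remark}

\begin{thebibliography}{1}
\bibitem{CLR} Victor Chepoi, Arnaud Labourel and S\'ebastien Ratel, \emph{On density of subgraphs of halved cubes}, arXiv:1711.11414 (2017).
\end{thebibliography}
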